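# Zero Lyapunov exponents in dimension three: expansive geodesic flows that are not Anosov

## 1. Flat orbits, and the guess that zero exponents are rare

Let $M$ be a connected closed surface with a $C^\infty$ Riemannian metric of curvature $K\le 0$ and with negative Euler characteristic. Let $(g^t)_{t\in\mathbb R}$ be the geodesic flow on the unit tangent bundle $T^1M$, a compact $3$-manifold with its Sasaki metric. The talk is about vectors whose Lyapunov exponents are all zero, and about how large the set of these vectors is.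

Let $X$ be the universal cover of $M$, with distance $d$, deck group $\Gamma=\pi_1(M)$ and projection $\pi:T^1X\to X$. Write $\gamma_v$ for the geodesic with $\dot\gamma_v(0)=v$. A tangent vector to $T^1X$ at $v$ has a component in the flow direction and a perpendicular part, which is given by a pair $(J(0),J'(0))$, where $J$ is a scalar perpendicular Jacobi field along $\gamma_v$, that is, a solution of $J''+KJ=0$. The squared Sasaki norm is the sum of the squares of the flow component, $J(0)$ and $J'(0)$. The derivative $Dg^t$ leaves the flow component unchanged and acts on the perpendicular part by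
$$\Phi_t:(J,J')(0)\mapsto(J,J')(t),\qquad \det\Phi_t=1,$$
the determinant being $1$ because the Wronskian of two solutions is constant.

**Definition.** A vector $v$ is *Lyapunov forward regular* if the limit $\lim_{t\to\infty}\frac1t\log\|Dg^t\zeta\|$ exists for each nonzero $\zeta\in T_vT^1M$, and if the sum of the values (the exponents), counted with multiplicity, equals $\lim_{t\to\infty}\frac1t\log|\det Dg^t_v|$. The vectors with exponent at most $c$, together with $0$, form a subspace, and the multiplicity of an exponent is the jump of the dimension of this subspace there. *Backward regular* is the same with $t\to-\infty$. For $\alpha\ge0$ let $\mathcal L^+(\alpha)$, respectively $\mathcal L^-(\alpha)$, be the set of forward, respectively backward, regular vectors with exponents $0,\alpha,-\alpha$, and put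
$$\mathcal L(0)=\mathcal L^-(0)\cap\mathcal L^+(0).$$
We use the same letters for the lifts to $T^1X$.

Two examples by hand. If $K\equiv-1$, then $(1,1)$ and $(1,-1)$ are multiplied by $e^{t}$ and $e^{-t}$ under $\Phi_t$, so every vector is regular with exponents $0,\pm1$ and $\mathcal L(0)=\emptyset$. More generally $\mathcal L(0)$ is empty whenever the flow is Anosov, since then every $v$ has a direction that is expanded exponentially. At the other extreme, suppose that $K\equiv0$ along $\gamma_v$. Then $J(t)=J(0)+tJ'(0)$, so $\|Dg^t\|$ and $\|(Dg^t)^{-1}\|$ grow at most linearly in $|t|$, all exponents vanish and $v\in\mathcal L(0)$. The orbit of such a $v$ is a smooth curve, of dimension $1$.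

We assume from now on that the flow is *expansive* but *not Anosov*. Expansive, in the sense of Bowen–Walters, means: for every $\epsilon>0$ there is $\delta'>0$ such that if $d(g^tv,g^{s(t)}w)<\delta'$ for all $t\in\mathbb R$, with $s$ continuous and $s(0)=0$, then $w=g^\tau v$ for some $|\tau|<\epsilon$. For example, the geodesic flow of a flat torus is not expansive, since two parallel geodesics at a small distance $s$ stay at distance $s$ forever.

Now the natural guess. A zero exponent forces the geodesic to spend almost all its time where the flow does not expand. Under expansivity there is little room for this, so one would guess that $\mathcal L(0)$ consists of the geodesics along which $K$ vanishes and of those that approach them in both directions. When we have the tools (Section 5) we shall check that a natural family of this kind is a countable union of orbits, hence of dimension $1$. So the first guess for $\dim_{\rm H}\mathcal L(0)$ is $1$.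

A toy model shows that the reasoning is wrong. Let a machine read the binary digits of a point $x\in[0,1)$ in groups; the $i$-th group has $i$ digits. Reading a digit takes one tick of a clock and doubles small distances. After the $i$-th group the machine waits for $i^3$ ticks, and nothing is expanded. With $N_n=n(n+1)/2$, after $n$ groups the expansion factor is $2^{N_n}$ and the clock shows $N_n+\sum_{i\le n} i^3=N_n+N_n^2$. At a time between the end of group $n$ and the end of group $n+1$ the expansion rate is at most $N_{n+1}\log 2/N_n^2\to0$. So *every* $x$ has expansion rate zero per tick, and yet the set of all $x$ is the whole interval and has dimension $1$. The reason is that dimension compares the number of choices with the amount of *contraction*; time does not enter, and waiting costs nothing in either quantity.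

If one can imitate this in each of the two transversal directions of the flow (future and past), then with the flow direction itself one gets $1+1+1=3$. The difference from the toy is that a geodesic must be steered to the flat region, and steering costs choices. We have to show that it costs little.

Let $m$ be normalized Liouville measure, and put
$$\chi(v)=\lim_{t\to\infty}\tfrac1t\log\|Dg^t_v\|\quad(m\text{-a.e.}),\qquad \alpha_L=\operatorname{ess\,sup}_m\chi .$$

**Theorem A.** $\dim_{\rm H}\mathcal L(0)=3$.

**Theorem B.** $\alpha_L>0$. For all $\alpha^-,\alpha^+\in[0,\alpha_L]$ and every nonempty open $U\subset T^1M$,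
$$\dim_{\rm H}\big(\mathcal L^-(\alpha^-)\cap\mathcal L^+(\alpha^+)\cap U\big)=3 .$$

Here $\dim_{\rm H}$ is Hausdorff dimension for the Riemannian metric of $T^1M$. Theorem A is the conjecture in Katrin Gelfert, "Non-hyperbolic behavior of geodesic flows of rank 1 surfaces", arXiv:1808.00781 (2018); it is the case $\alpha^\pm=0$, $U=T^1M$ of Theorem B. Nothing is claimed for $\max(\alpha^-,\alpha^+)>\alpha_L$. Fix $\kappa>0$ with $-\kappa^2\le K\le0$.

## 2. Expansivity excludes flat strips

The only use of expansivity is the following. Recall that a flat strip is an isometrically embedded convex copy of $\mathbb R\times[0,w]$ with $w>0$.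

**No flat strips.** $X$ contains no flat strip. Consequently, if two complete unit speed geodesics $c,c'$ have $d(c(x),c'(x))$ bounded on $\mathbb R$, they coincide up to a shift of the parameter.

*Proof.* Suppose that there is a strip, and let $v_s$, $0\le s\le w$, be the unit vectors tangent to its parallel geodesics along a perpendicular segment. The curve $s'\mapsto g^tv_{s'}$, $0\le s'\le s$, is a parallel field along a segment of length $s$, so $d(g^tv_0,g^tv_s)\le s$ for all $t$. Given $\epsilon>0$, expansivity (with $s(t)=t$) says that for small $s>0$ the projection of $v_s$ to $T^1M$ equals that of $g^\tau v_0$ with $|\tau|<\epsilon$. Then $v_s$ and $g^\tau v_0$ are lifts of the same vector at distance at most $s+\epsilon$. For $s$ and $\epsilon$ small this is less than the smallest displacement of a nontrivial deck transformation, so $v_s=g^\tau v_0$. This contradicts $\pi v_s\notin\gamma_{v_0}$. The consequence is the flat strip theorem: two such geodesics bound a flat strip or coincide up to a shift. $\square$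

## 3. The Riccati function $k$

The next goal is a continuous function $k$ on $T^1X$ whose time average along an orbit is the top exponent.

**Step 1: construction of $k$.** For $v\in T^1X$ and $T>0$ let $J_T$ be the perpendicular Jacobi field along $\gamma_v$ with $J_T(-T)=0$, $J_T'(-T)=1$. Since $J_T''=-KJ_T\ge0$ as long as $J_T\ge0$, it is convex and increasing on $[-T,\infty)$. Put $u_T=J_T'/J_T>0$ on $(-T,\infty)$ and $k_T(v)=u_T(0)$. By continuous dependence of solutions, $k_T$ is continuous in $v$.

Let $T<T'$. The Wronskian $J_T'J_{T'}-J_TJ_{T'}'$ is constant, and at $-T$ it equals $J_{T'}(-T)>0$. Dividing by $J_TJ_{T'}$ we get $u_T>u_{T'}>0$ on $(-T,\infty)$. Both solve $u'+u^2+K=0$, so $\Delta=u_T-u_{T'}$ satisfies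
$$\Delta'=-(u_T+u_{T'})\Delta\le-\Delta^2\quad\text{on }(-T,0].$$
Hence $(1/\Delta)'\ge1$ there, and $1/\Delta(0)\ge T$, that is, $0<\Delta(0)\le1/T$. So $k_T$ decreases to a limit $k$ *uniformly* as $T\to\infty$.

Thus $k\ge0$ is continuous. It is $\Gamma$-invariant (a change of sign of $J_T$ does not change $u_T$), hence uniformly continuous on $T^1X$; let $\omega$ be its modulus of continuity. We also regard $k$ as a function on $T^1M$. Since a field that vanishes at time $-T$ on $\gamma_v$ vanishes at time $-(T+t)$ as seen from $g^tv$, we have $u_T(t)=k_{T+t}(g^tv)$. Letting $T\to\infty$ in the integrated Riccati equation, we see that $u(t)=k(g^tv)$ solves $u'+u^2+K=0$.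

**Step 2: bounds and examples.** Compare $J_T$ with $s(t)=\kappa^{-1}\sinh\kappa(t+T)$: the function $J_T's-J_Ts'$ vanishes at $-T$ and has derivative $-(K+\kappa^2)J_Ts\le0$, so $u_T(0)\le\kappa\coth\kappa T$. Hence $0\le k\le\kappa$. If $K\equiv0$ along $\gamma_v$, then $J_T(t)=t+T$ and $k_T(v)=1/T$; the same holds at each $g^tv$, so $k\equiv0$ along $\gamma_v$. If $K\equiv-1$, then $k_T=\coth T$ and $k\equiv1$; the bound of Step 1 reads $\coth T-1=2/(e^{2T}-1)\le1/T$, which is true.

**Step 3: a basis of Jacobi fields.** Put $a(v,t)=\int_0^tk(g^sv)\,ds$, nondecreasing in $t$. For an oriented geodesic segment $c$ put $a(c)=\int k(\dot c)$, with $a(c)=0$ if $c$ is a point. (For $K\equiv-1$, $a(c)$ is the length of $c$; along a geodesic with $K\equiv0$ it is $0$.) The function $y=e^{a(v,\cdot)}$ satisfies $y'=ky$ and $y''=(k'+k^2)y=-Ky$ along the orbit, so it is a Jacobi field with $y(0)=1$, $y'(0)=k(v)$. The function $Z=y\int_0^ty^{-2}$ is the Jacobi field with $Z(0)=0$, $Z'(0)=1$, and every perpendicular Jacobi field is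
$$J=J(0)\,y+(J'(0)-k(v)J(0))\,Z .$$
For $t\ge0$ we have $y\ge1$, $Z\le ty$ and $Z'=kZ+1/y$. For $t\ge1$ we have $\int_0^ty^{-2}\ge\int_0^1e^{-2\kappa s}ds\ge e^{-2\kappa}$. Hence there are constants $A_1,c_1>0$ with
$$\tfrac1{\sqrt{1+\kappa^2}}\,e^{a(v,t)}\le\|Dg^t_v\|\le A_1(1+t)e^{a(v,t)}\ (t\ge0),\qquad Z(t)\ge c_1e^{a(v,t)}\ (t\ge1).\tag{1}$$
For the lower bound apply $\Phi_t$ to $(1,k(v))$, whose norm is at most $\sqrt{1+\kappa^2}$ and whose image $(y,ky)$ has norm at least $y$. For the upper bound insert $k\le\kappa$, $Z\le ty$ and $Z'\le\kappa ty+1$ in the formula for $J$ and $J'$; the flow direction contributes norm $1\le e^{a(v,t)}$. For the last inequality take $c_1=e^{-2\kappa}$.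

## 4. Exponents as averages of $k$, and a flat geodesic

We can now read membership in $\mathcal L^\pm(\alpha)$ from $a(v,t)$ alone.

**Lemma 1.** $v\in\mathcal L^+(\alpha)$ iff $a(v,t)/t\to\alpha$ as $t\to\infty$. Moreover $v\in\mathcal L^-(\alpha)$ iff $-v\in\mathcal L^+(\alpha)$.

*Proof.* *Only if.* The norm $\|Dg^t_v\|$ is comparable to the maximum of $\|Dg^t\zeta\|$ over a basis, so $\frac1t\log\|Dg^t_v\|$ converges to the largest exponent, $\alpha$. By (1), $a(v,t)/t\to\alpha$.

*If.* By (1), $\|\Phi_t\|=e^{\alpha t+o(t)}$ (for $\alpha=0$ recall that $\|\Phi_t\|\ge1$, as $\det\Phi_t=1$). Also $\|\Phi_tx\|\ge\|x\|/\|\Phi_t\|$. If $\alpha=0$, this squeezes all exponents to $0$, and $|\det Dg^t|=1$, so $v$ is forward regular.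

Let $\alpha>0$. We look for the contracted direction. For $n\in\mathbb N$ let $s_n$ be a unit vector most contracted by $\Phi_n$, so $\|\Phi_ns_n\|=\|\Phi_n\|^{-1}$. The orthogonal unit vector $s_n^\perp$ is most expanded, and $\Phi_ns_n\perp\Phi_ns_n^\perp$. Let $\theta$ be the angle between the lines of $s_n$ and $s_{n+1}$, and let $C$ bound the inverses of all time-one propagators. The component of $s_{n+1}$ along $s_n^\perp$ gives
$$|\sin\theta|\,\|\Phi_n\|\le\|\Phi_ns_{n+1}\|\le C\|\Phi_{n+1}s_{n+1}\|=C/\|\Phi_{n+1}\|,$$
so $|\sin\theta|\le e^{-2\alpha n+o(n)}$. With suitable signs, $|s_n-s_{n+1}|\le\sqrt2\,|\sin\theta|$, the series converges, $s_n\to s$ and $|s-s_n|\le e^{-2\alpha n+o(n)}$. Then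
$$\|\Phi_ns\|\le\|\Phi_ns_n\|+\|\Phi_n\||s-s_n|\le e^{-\alpha n+o(n)}.$$
With $\|\Phi_ts\|\ge1/\|\Phi_t\|$ and the bound on time-one propagators this shows that $s$ has exponent $-\alpha$. If $x$ is not a multiple of $s$, area preservation gives $\|\Phi_tx\|\ge|x\wedge s|/\|\Phi_ts\|=e^{\alpha t-o(t)}$, so $x$ has exponent $\alpha$. Together with the flow direction the exponents are $0,\pm\alpha$; their sum is $0=\lim\frac1t\log|\det Dg^t|$, and $v$ is forward regular.

*The last claim.* The flip $v\mapsto-v$ is an isometry of $T^1M$ that conjugates $g^t$ and $g^{-t}$, so it exchanges forward and backward regularity and changes the signs of the exponents; the set $\{0,\pm\alpha\}$ is symmetric. $\square$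

**Existence of a flat geodesic.** There is a geodesic $c_0$ in $X$ with $K\equiv0$, hence $k\equiv0$, along it.

*Proof.* This is where "not Anosov" enters. Suppose that there is none.

First, $k>0$ everywhere. Indeed, if $k(v)=0$, then $y=e^{a(v,\cdot)}$ satisfies $y''=-Ky\ge0$ and $y'=ky\ge0$ on $\mathbb R$, and $y'(0)=0$. As $y'$ is nondecreasing, $y'=0$ on $(-\infty,0]$, so $y''=0$ and $K=0$ along $\gamma_v((-\infty,0])$. A limit of $\Gamma$-translates of $g^{-t}v$ as $t\to\infty$ is tangent to a geodesic with $K\equiv0$ on all of $\mathbb R$, a contradiction.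

By compactness $k\ge c>0$. Consider the line fields spanned by $(1,k(v))$ and by $(1,-k(-v))$ in the coordinates $(J,J')$. They are continuous. They are invariant, as they are spanned by the fields $\exp\int_0^tk(g^sv)ds$ and $\exp(-\int_0^tk(-g^sv)ds)$ (the second is the first for $-v$, run backwards). They are transverse, since $k(v)+k(-v)\ge2c$. The first field grows at least like $e^{ct}$, the second decays at least like $e^{-ct}$, and $|J'|\le\kappa|J|$ on both, so norms are comparable to $|J|$. Hence the flow is Anosov, a contradiction. $\square$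

## 5. Sublinear comparison along neighboring geodesics

For a Hölder function and exponentially converging orbits one would have bounded distortion: $a$ would change by a bounded amount when the geodesic is moved within bounded distance. Here we only know that $k$ is continuous, and near a flat geodesic we have no rate of convergence. A weaker statement will do: the change is sublinear in the length.

**Lemma 2.** For $R\ge0$, $\ell\ge0$ let $E_R(\ell)$ be the supremum of $|a(c)-a(c')|$ over geodesic segments $c,c'$ such that $c$ has length $\le\ell$, the initial points are at distance $\le R$, and the terminal points are at distance $\le R$. Then $E_R(\ell)$ is finite, nondecreasing in $\ell$ and in $R$, and $E_R(\ell)/\ell\to0$ as $\ell\to\infty$.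

(For $K\equiv-1$, $a(c)-a(c')$ is a difference of lengths, so $E_R(\ell)\le2R$.)

*Proof.* Let $\ell_c,\ell_{c'}$ be the lengths; $|\ell_c-\ell_{c'}|\le2R$. Clearly $E_R(\ell)\le\kappa(2\ell+2R)$, and monotonicity is obvious. Let $b=\min(\ell_c,\ell_{c'})$. At $s=0$ the distance $d(c(s),c'(s))$ is at most $R$, and at $s=b$ it is at most $R+2R$. By convexity $d(c(s),c'(s))\le3R$ on $[0,b]$. Fix $W\ge1$ and $\epsilon>0$.

**Step 1: far from the ends the two segments nearly coincide.** *Claim:* there is $T\ge3R$, depending only on $R,W,\epsilon$, such that if $[s-T,s+W+T]\subset[0,b]$, then some $\tau$ with $|\tau|\le3R$ satisfies $d(\dot c(s+x),\dot c'(s+x+\tau))\le\epsilon$ for all $x\in[0,W]$. Otherwise there are counterexamples with $T\to\infty$. Shift parameters so that $s=0$, translate by $\Gamma$ into a compact set, and pass to a subsequence; the segments converge to complete geodesics with $d(c_\infty(x),c'_\infty(x))\le3R$ on $\mathbb R$. By Section 2, $c'_\infty(x+\tau)=c_\infty(x)$ for some $\tau$, and $|\tau|=d(c'_\infty(x+\tau),c'_\infty(x))=d(c_\infty(x),c'_\infty(x))\le3R$.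 By locally uniform convergence of the tangent vectors, this $\tau$ works for the counterexamples far out in the subsequence, a contradiction.

**Step 2: summation over windows.** On a window $[s,s+W]$ as in the claim, $\int_s^{s+W}k(\dot c)$ and $\int_{s+\tau}^{s+W+\tau}k(\dot c')$ differ by at most $\omega(\epsilon)W$, and shifting the second interval back by $\tau$ costs at most $2|\tau|\kappa\le6R\kappa$. Fill $[T,b-T]$ with disjoint windows, at most $b/W$ of them. What is left of $[0,b]$ has length at most $2T+W$ (this is also true if $b$ is too short for a window), and there the two integrals lie between $0$ and $\kappa(2T+W)$. The part of the longer segment beyond $b$ contributes at most $2R\kappa$. So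
$$|a(c)-a(c')|\le\omega(\epsilon)b+6R\kappa b/W+\kappa(2T+W)+2R\kappa,\qquad b\le\ell .$$
Divide by $\ell$; let $\ell\to\infty$, then $W\to\infty$ and $\epsilon\to0$. $\square$

Let us return to the guess of Section 1. We use that any two distinct points of $\partial X$ are joined by a geodesic (recalled in Section 6), which is unique up to parametrization by Section 2. Let $P\subset\partial X$ be the set of all $\Gamma$-images of the two endpoints of $c_0$. If the forward endpoint of $v$ is in $P$, then for some ray $c$ along which $K\equiv0$ the distance $d(\gamma_v(t),c(t))$ is bounded for $t\ge0$, by some $\rho$, and Lemma 2 gives $a(v,t)\le0+E_\rho(t)=o(t)$; so $v\in\mathcal L^+(0)$ by Lemma 1. Hence every geodesic with both endpoints in $P$ is tangent to vectors of $\mathcal L(0)$. But $\Gamma$ and $P$ are countable, so these geodesics form a countable family, and their tangent vectors form a set of dimension $1$. Geodesics that are eventually flat in this sense do not give dimension $3$; we need geodesics that keep returning to the expanding part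 of $T^1M$, less and less often.

## 6. Broken paths in a Gromov hyperbolic plane

The geodesics will be constructed by prescribing broken paths. This section says when a broken path is close to a geodesic and how to glue arbitrary pieces.

**Recalled facts.** $M$ carries a hyperbolic metric, and the lifts to $X$ of two metrics on $M$ are bi-Lipschitz equivalent. So $X$ is a proper CAT(0), Gromov hyperbolic space, its visual boundary and Gromov boundary agree (written $\partial X$), and any two distinct boundary points are joined by a geodesic. The group $\Gamma$ is non-elementary and acts minimally on $\partial X$. Each $f\in\Gamma\setminus\{1\}$ is loxodromic: it has an attracting fixed point $f^+$ and a repelling fixed point $f^-$, with $f^{l}o\to f^+$ and $f^{-l}o\to f^-$ as $l\to\infty$, and $f^lA\to f^+$ uniformly for compact $A\subset\partial X\setminus\{f^-\}$ (north–south dynamics). The model is $z\mapsto 2z$ on the upper half-plane, with $f^+=\infty$, $f^-=0$. The endpoints of $\gamma_v$ are denoted $v_\pm$.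

**Definition.** The *Gromov product* is $(x|y)_w=\frac12\big(d(x,w)+d(y,w)-d(x,y)\big)$.

In a tree it is the length of the common part of $[w,x]$ and $[w,y]$. In general $0\le(x|y)_w\le\min\{d(x,w),d(y,w)\}$ and
$$(x|y)_w+(x|w)_y=d(w,y).\tag{2}$$
Let $\delta\ge0$ satisfy $(x|z)_w\ge\min\{(x|y)_w,(y|z)_w\}-\delta$ for all points of $X$. A sequence $x_n$ converges to a boundary point iff $(x_n|x_{n'})_o\to\infty$ as $n,n'\to\infty$, and two such sequences have the same limit iff their mixed products tend to infinity. We need one standard estimate: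
$$d(w,[x,y])\le(x|y)_w+2\delta.\tag{3}$$
To see this, choose $p\in[x,y]$ with $d(x,w)-d(x,p)=d(y,w)-d(y,p)=(x|y)_w$; this is possible since $d(x,w)-(x|y)_w$ and $d(y,w)-(x|y)_w$ are nonnegative with sum $d(x,y)$. Then $(x|p)_w=(p|y)_w=\frac12(d(p,w)+(x|y)_w)$, and the $\delta$-inequality $(x|y)_w\ge\frac12(d(p,w)+(x|y)_w)-\delta$ gives $d(p,w)\le(x|y)_w+2\delta$.

**Lemma 3.** Let $C_0\ge0$, $L=2C_0+4\delta+1$, and let $x_0,\dots,x_n$ satisfy $d(x_{i-1},x_i)\ge L$ and $(x_{i-1}|x_{i+1})_{x_i}\le C_0$. Then

(a) $(x_0|x_{i+1})_{x_i}\le C_0+\delta$ for $0\le i<n$, so $d(x_0,x_{i+1})=d(x_0,x_i)+d(x_i,x_{i+1})-\vartheta$ with $0\le\vartheta\le2(C_0+\delta)$;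

(b) $(x_0|x_n)_{x_i}\le C_0+2\delta$ for $0<i<n$, so $d(x_i,[x_0,x_n])\le R_0:=C_0+4\delta$.

*Proof.* (a) Induction on $i$. For $i=0$ the product is $0$. If the claim holds for $i-1$, then by (2)
$$(x_0|x_{i-1})_{x_i}=d(x_{i-1},x_i)-(x_0|x_i)_{x_{i-1}}\ge L-C_0-\delta=C_0+3\delta+1 .$$
Now $C_0\ge(x_{i-1}|x_{i+1})_{x_i}\ge\min\{(x_{i-1}|x_0)_{x_i},(x_0|x_{i+1})_{x_i}\}-\delta$. The first entry of the minimum exceeds $C_0+\delta$, so the second is at most $C_0+\delta$. The formula for $d(x_0,x_{i+1})$ is the definition of the product, with $\vartheta=2(x_0|x_{i+1})_{x_i}$.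

(b) The reversed chain satisfies the same hypotheses, so (a) gives $(x_n|x_{i-1})_{x_i}\le C_0+\delta$. We saw that $(x_0|x_{i-1})_{x_i}\ge C_0+3\delta+1>C_0+2\delta$. As $(x_n|x_{i-1})_{x_i}\ge\min\{(x_n|x_0)_{x_i},(x_0|x_{i-1})_{x_i}\}-\delta$, we get $(x_n|x_0)_{x_i}\le C_0+2\delta$. Use (3). $\square$

For an infinite chain, (a) shows that each step increases $d(x_0,\cdot)$ by at least $L-2(C_0+\delta)\ge1$, so $d(x_0,x_n)\to\infty$. By (2) and (b), for $n'\ge n$,
$$(x_n|x_{n'})_{x_0}=d(x_0,x_n)-(x_0|x_{n'})_{x_n}\ge d(x_0,x_n)-C_0-2\delta .\tag{4}$$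
So $x_n\to\xi\in\partial X$. The segments $[x_0,x_n]$ converge locally uniformly to the ray $[x_0,\xi)$, and every $x_i$ is within $R_0$ of this ray.

**Gluing arbitrary group elements.** We want to multiply arbitrary long elements of $\Gamma$ and obtain chains as in Lemma 3. A product may backtrack, so we insert short corrections. Fix $o\in X$ and $f_1,f_2\in\Gamma\setminus\{1\}$ without common fixed points on $\partial X$. Let
$$Q=\sup\,(f_i^{\varepsilon l}o\,|\,f_{i'}^{\varepsilon'l'}o)_o\quad\text{over } l,l'\ge0,\ (i,\varepsilon)\ne(i',\varepsilon')\text{ in }\{1,2\}\times\{\pm1\}.$$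
It is finite: along a sequence of products tending to infinity we would have $l,l'\to\infty$, and two of the four distinct points $f_1^\pm,f_2^\pm$ would coincide. Put $C_0=Q+\delta$, let $L,R_0$ be as in Lemma 3, fix $q\ge1$ with $d(o,f_i^qo)\ge L$ for $i=1,2$, and put $B=\max_id(o,f_i^qo)$.

No point $x\in X$ has a product with base point $o$ larger than $C_0$ with *both* $f_1^{-q}o$ and $f_2^{-q}o$: otherwise $(f_1^{-q}o|f_2^{-q}o)_o>C_0-\delta=Q$. The same holds for $f_1^qo$ and $f_2^qo$. So for each $g\in\Gamma$ we can fix $i,j\in\{1,2\}$ with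
$$(f_i^{-q}o|go)_o\le C_0,\qquad(g^{-1}o|f_j^qo)_o\le C_0,\qquad\text{and put }\ \hat g=f_i^q\,g\,f_j^q .\tag{5}$$
For example, for $g=f_1^{-q}$ the choice $i=1$ would backtrack completely; there $(f_1^{-q}o|go)_o=d(o,f_1^{-q}o)\ge L>C_0$, so the rule forces $i=2$.

Let $g_1,g_2,\dots$ satisfy $d(o,g_lo)\ge L$. Consider the points $o$, $f_{i_1}^qo$, $f_{i_1}^qg_1o$, $f_{i_1}^qg_1f_{j_1}^qo$, $f_{i_1}^qg_1f_{j_1}^qf_{i_2}^qo,\dots$, given by the partial products of $f_{i_1}^q,g_1,f_{j_1}^q,f_{i_2}^q,g_2,f_{j_2}^q,\dots$. At a partial product $h$ reached by the factor $p$ and left by the factor $p'$, the corner has product $(hp^{-1}o|hp'o)_{ho}=(p^{-1}o|p'o)_o$. Inside $\hat g_l$ these are the products in (5), at most $C_0$. Between $\hat g_l$ and $\hat g_{l+1}$ the product is $(f_{j_l}^{-q}o|f_{i_{l+1}}^qo)_o\le Q$. So this is a chain as in Lemma 3.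

## 7. Two kinds of blocks

We now produce the pieces: many group elements along which $a$ grows at rate $\alpha_L$, and one element of each length along which $a$ hardly grows.

Let $D=\operatorname{diam}M$. Every point of $X$ is within $D$ of $\Gamma o$, so there is a Borel set $F\subset\overline B(o,D)$ that meets each $\Gamma$-orbit exactly once. (Cover $\overline B(o,D)$ by finitely many small balls on which $X\to M$ is injective, and keep from each piece the points whose image is not in the image of an earlier piece.) For $g\in\Gamma$ put $a(g)=a([o,go])$.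

**Positivity of $\alpha_L$.** By Birkhoff's theorem and (1), $a(v,S)/S\to\chi(v)$ as $S\to\infty$, $m$-a.e., and $\alpha_L\ge\int\chi\,dm=\int k\,dm$. If this integral were $0$, then $k\equiv0$ by continuity, so $K\equiv0$ by the Riccati equation, against Gauss–Bonnet. So $0<\alpha_L\le\kappa<\infty$.

**Lemma 4.** There are $S_0$ and a function $\psi\ge0$ with $\psi(S)/S\to0$ such that for every real $S\ge S_0$ there is a finite nonempty $G_S\subset\Gamma$ with $|d(o,go)-S|\le2D$ and $|a(g)-\alpha_LS|\le\psi(S)$ for $g\in G_S$, and $\#G_S\ge e^{\alpha_LS-\psi(S)}$.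

*Proof.* The idea: vectors in a set of not too small measure expand at rate $\alpha_L$ up to time $S$, and expansion forces them to spread over many fundamental domains.

**Step 1: a set of good vectors.** For each $\epsilon>0$ we have $m(\chi>\alpha_L-\epsilon/2)>0$, and $\chi\le\alpha_L$ a.e. Since $a(\cdot,S)/S\to\chi$ in measure, $m(|a(\cdot,S)/S-\alpha_L|\le\epsilon)$ is bounded below by a positive constant for large $S$, hence at least $e^{-\epsilon S}$ for large $S$. Letting $\epsilon=1/N$ decrease slowly with $S$, we find $\epsilon_S\to0$ such that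
$$V_S=\{v\in T^1F:|a(v,S)-\alpha_LS|\le\epsilon_SS\}\quad\text{has}\quad m(V_S)\ge e^{-\epsilon_SS}\ \text{ for large }S,$$
where $m$ is identified with its lift to $T^1F$.

**Step 2: the elements.** Let $V_\gamma=\{v\in V_S:\gamma_v(S)\in\gamma F\}$ and $G_S=\{\gamma:V_\gamma\ne\emptyset\}$. For $v\in V_\gamma$ both $d(\pi v,o)$ and $d(\gamma_v(S),\gamma o)$ are at most $D$. So $|d(o,\gamma o)-S|\le2D$ for $\gamma\in G_S$, the set $G_S$ is finite, and by Lemma 2 (compare $\gamma_v|_{[0,S]}$ with $[o,\gamma o]$) $|a(\gamma)-\alpha_LS|\le\epsilon_SS+E_D(S)$.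

**Step 3: each $V_\gamma$ is small.** Fix $p\in F$ and let $\Theta=V_\gamma\cap T^1_pX$. In polar coordinates at $p$ (global, since $X$ has no conjugate points) the area element is $Z_\theta(s)\,ds\,d\theta$, where $Z_\theta$ is the Jacobi field with $Z_\theta(0)=0$, $Z_\theta'(0)=1$ along $\gamma_\theta$, and $Z_\theta$ is increasing. For $\theta\in\Theta$ and $s\in[S,S+1]$ we have $\gamma_\theta(s)\in B(\gamma o,D+2)$. With $A_0=\operatorname{area}B(o,D+2)$, (1) gives
$$c_1e^{(\alpha_L-\epsilon_S)S}|\Theta|\le\int_\Theta\int_S^{S+1}Z_\theta(s)\,ds\,d\theta\le A_0 .$$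
Integrating over $p\in F$ we get $m(V_\gamma)\le Ce^{-(\alpha_L-\epsilon_S)S}$ with $C\ge1$ independent of $\gamma$ and $S$.

**Step 4: counting.** The sets $V_\gamma$ cover $V_S$, so $e^{-\epsilon_SS}\le\#G_S\cdot Ce^{-(\alpha_L-\epsilon_S)S}$, that is, $\#G_S\ge C^{-1}e^{\alpha_LS-2\epsilon_SS}$. Take $\psi(S)=2\epsilon_SS+E_D(S)+\log C$. $\square$

**Flat blocks.** Translate $c_0$ so that $d(c_0(0),o)\le D$. For $T>0$ choose $\sigma_T\in\Gamma$ with $d(\sigma_To,c_0(T))\le D$. Then $|d(o,\sigma_To)-T|\le2D$. As $a(c_0|_{[0,T]})=0$, Lemma 2 gives $0\le a(\sigma_T)\le E_D(T)$.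

## 8. Coding boundary points by alternating blocks

We now glue a block of length $S_i$, freely chosen from $G_{S_i}$, and a flat block of length $T_i$, for $i=i_0,i_0+1,\dots$. The lengths are not fixed yet. Call the sequence $(S_i,T_i)_{i\ge i_0}$ *admissible* if $S_i\ge S_0$, $S_i-2D\ge L$, and either $T_i=0$ or $T_i-2D\ge L$, for all $i\ge i_0$. Put
$$\lambda_i=S_i+T_i,\quad G_i=G_{S_i},\quad\sigma_i=\sigma_{T_i},\quad\Sigma_n=\sum_{i=i_0}^nS_i,\quad\Lambda_n=\sum_{i=i_0}^n\lambda_i .$$
If $T_i=0$, the flat block is omitted, and in all estimates below the terms with $T_i$ are dropped.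

Let $\Omega=\prod_{i\ge i_0}G_i$, and let $\nu$ be the product of the uniform measures. For $\mathbf g=(g_i)\in\Omega$ put
$$b_i=\hat g_i\hat\sigma_i,\qquad y_n=b_{i_0}\cdots b_n\in\Gamma,\qquad x_n=y_no,\qquad x_{i_0-1}=o .$$
By Section 6 the $x_n$ are members of a chain as in Lemma 3 (each block has at most six steps: $f^q$, $g_i$, $f^q$, $f^q$, $\sigma_i$, $f^q$). The chain converges to a point $\Pi(\mathbf g)\in\partial X$. Put $\Xi=\Pi(\Omega)$.

**$\Pi$ is continuous and $\Xi$ is compact.** If two codes agree up to $n$, they share $x_n$. By (4) and the $\delta$-inequality, later points of the two chains have Gromov product at least $d(o,x_n)-C_0-3\delta$, and $d(o,x_n)\to\infty$ uniformly in the code since each step adds at least $1$. So $\Pi$ is continuous, and $\Omega$ is compact.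

**Distances.** By Lemma 3(a), with $c_2=4B+4D+12(C_0+\delta)$,
$$|d(o,x_n)-d(o,x_{n-1})-\lambda_n|\le c_2 .\tag{6}$$

**Two points missed by $\Xi$.** We shall need room to move $\Xi$ with the dynamics of $f_1$ and $f_2$:
$$f_1^-,f_2^-\notin\Xi.\tag{7}$$
Let $z_0=o$, $z_1=f_i^qo$, $z_2,\dots$ be the full chain of a code. By (2) and Lemma 3(b), $(z_1|z_n)_o=d(o,z_1)-(o|z_n)_{z_1}\ge L-C_0-2\delta=Q+3\delta+1$. If $z_n\to f_j^-$, then $(z_n|f_j^{-l}o)_o\to\infty$ as $n,l\to\infty$, so $(z_1|f_j^{-l}o)_o\ge Q+2\delta+1>Q$ for large $l$. This contradicts the definition of $Q$, since $z_1=f_i^qo$ and $(i,+1)\ne(j,-1)$.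

**Times.** Fix $\rho>0$ and put $R=R_0+\rho$. Let $v\in T^1X$ with $d(\pi v,o)\le\rho$ and $v_+=\Pi(\mathbf g)$; if $v_+$ has several codes, fix one. The rays $[o,v_+)$ and $\gamma_v$ are asymptotic, so their distance at equal times is convex and bounded, hence nonincreasing, hence at most $\rho$. So every chain point is within $R$ of $\gamma_v([0,\infty))$. Choose $t_n=t_n(v)\ge0$ with $d(\gamma_v(t_n),x_n)\le R$ and $t_{i_0-1}=0$. Since $|t_n-d(o,x_n)|\le R+\rho$, (6) gives with $c_3=c_3(\rho)=c_2+2(R+\rho)$
$$|t_n-t_{n-1}-\lambda_n|\le c_3,\qquad|t_n-\Lambda_n|\le c_3(n+1).\tag{8}$$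

**Growth over one block.** This is the estimate that will decide the choice of the lengths. Suppose that block $n$ is *long* for $\rho$, meaning that $S_n-2D$, and $T_n-2D$ if $T_n\ne0$, exceed $2(C_0+\delta)+2(R+\rho)$. Then
$$\begin{aligned}|a(v,t_n)-a(v,t_{n-1})-\alpha_LS_n|\le e_n,\qquad e_n:={}&\psi(S_n)+E_D(T_n)+E_R(S_n+2D)\\&+E_R(T_n+2D)+4\kappa(B+2R).\end{aligned}\tag{9}$$
To prove it, let $z_0=x_{n-1},z_1,\dots,z_6=x_n$ be the chain inside the block ($z_0,\dots,z_3$ if $T_n=0$), and let $\gamma_v(\theta_k)$, $\theta_k\ge0$, be within $R$ of $z_k$, with $\theta_0=t_{n-1}$ and the last $\theta$ equal to $t_n$. Then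
$$a(v,t_n)-a(v,t_{n-1})=\sum_k\int_{\theta_k}^{\theta_{k+1}}k(g^sv)\,ds\quad\text{(signed integrals)}.$$
For the short steps $f_i^q$ we have $|\theta_{k+1}-\theta_k|\le B+2R$, so the integral is at most $\kappa(B+2R)$ in modulus, and there are at most four of them. For the long steps $g_n$ and $\sigma_n$, Lemma 3(a) and $|\theta_k-d(o,z_k)|\le R+\rho$ give $\theta_{k+1}-\theta_k\ge d(z_k,z_{k+1})-2(C_0+\delta)-2(R+\rho)>0$. So $\gamma_v|_{[\theta_k,\theta_{k+1}]}$ is a segment with endpoints within $R$ of those of $[z_k,z_{k+1}]$, which is a $\Gamma$-translate of $[o,g_no]$ or of $[o,\sigma_no]$. By Lemma 2 the integral differs from $a(g_n)$ by at most $E_R(S_n+2D)$, respectively from $a(\sigma_n)$ by at most $E_R(T_n+2D)$. Finally $|a(g_n)-\alpha_LS_n|\le\psi(S_n)$ and $0\le a(\sigma_n)\le E_D(T_n)$.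

## 9. Fixed lengths fail; flat blocks longer, but not too much longer

The first idea is to take $S_i=S$ and $T_i=T$ constant, so that the coded geodesics look the same at all times. Take both large enough for (9); then $e_n=e$ does not depend on $n$. If $e<\alpha_LS$, then (9) and (8) give
$$\liminf_{n\to\infty}\frac{a(v,t_n)}{t_n}\ge\frac{\alpha_LS-e}{S+T+c_3}>0,$$
so by Lemma 1 no coded direction is in $\mathcal L^+(0)$. If $e\ge\alpha_LS$, the exponent may be small, but dimension is no longer under control: our bound for the logarithmic expansion in one block is $\alpha_LS+e\ge2\alpha_LS$, while Lemma 4 guarantees only about $\alpha_LS$ for the logarithm of the number of choices, and the ratio of the two is what one can prove about the dimension in one transversal direction. For a zero exponent we need $S_i/T_i\to0$; for full dimension we need $e_i/S_i\to0$. In particular $S_i\to\infty$.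

The second idea is then $S_i=i$ and $T_i=i^2$. Here the exact difficulty shows. The error $e_i$ contains $E_R(T_i+2D)$: along a flat block, the coded geodesic only *shadows* a flat geodesic, and its expansion there is bounded by Lemma 2 alone. This gives $E_R(T_i+2D)=o(i^2)$, whereas we need $o(i)$, and Lemma 2 does not give that.

The way out is to reverse the order of the choices: fix the flat lengths $T_i$ first, look at the errors $E_N(Ni^2)$, and then choose $S_i$ so much larger than these errors that they are negligible, but still $o(T_i)$. Since $R$ in (9) depends on $\rho$, we need this for all $N$ at once; a diagonal choice does it.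

**Choice of lengths.** Let $\alpha\in[0,\alpha_L]$ (for Theorem A only $\alpha=0$ is needed).

* $\alpha=0$: $T_i=i^2$, $S_i=\beta_ii^2$, where $\beta_i\to0$, $i^{-1/2}\le\beta_i\le1$, and $E_N(Ni^2)/(\beta_ii^2)\to0$ for every $N\in\mathbb N$.
* $0<\alpha\le\alpha_L$: $S_i=i^2$, $T_i=\tau i^2$, $\tau=\alpha_L/\alpha-1\ge0$.

**Existence of $\beta_i$.** Let $\eta_N(i)=E_N(Ni^2)/i^2$. By Lemma 2, $\eta_N(i)\to0$ as $i\to\infty$, and $\eta_N\le\eta_{N+1}$. Choose $1=i_1<i_2<\dots$ such that $\eta_N(i)\le N^{-2}$ for $i\ge i_N$, $N\ge2$, and put $\beta_i=\max(i^{-1/2},1/N)$ for $i_N\le i<i_{N+1}$. Then $\beta_i\to0$ and $i^{-1/2}\le\beta_i\le1$. If $N\ge\max(N_0,2)$ and $i_N\le i<i_{N+1}$, then $\eta_{N_0}(i)/\beta_i\le\eta_N(i)N\le1/N$, so $\eta_{N_0}(i)/\beta_i\to0$ for each $N_0$.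

Let $i_0$ be so large that the sequence $(S_i,T_i)_{i\ge i_0}$ is admissible; this is possible since $S_i\to\infty$, and $T_i\to\infty$ unless $\tau=0$. Since $i^{3/2}\le S_i\le i^2$, we have $\Sigma_n\ge cn^{5/2}$ for some $c>0$ and all large $n$. Also $i^2\le\lambda_i\le\mathrm{const}\cdot i^2$, so $\Lambda_n$ is of order $n^3$. Hence
$$\frac{\alpha_LS_i}{\lambda_i}\to\alpha,\quad\frac{\lambda_{n+1}}{\Lambda_n}\to0,\quad\frac{S_{n+1}}{\Sigma_n}\to0,\quad\frac n{\Sigma_n}\to0,\quad\lambda_n\ge n^2,\quad\frac{E_N(Ni^2)}{S_i}\to0\ \ \forall N.\tag{10}$$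
For the first limit: if $\alpha=0$, then $S_i/\lambda_i=\beta_i/(1+\beta_i)\to0$; if $\alpha>0$, then $S_i/\lambda_i=1/(1+\tau)=\alpha/\alpha_L$. For $\alpha>0$ the last limit is Lemma 2.

From now on the lengths are these. For fixed $\rho$, all blocks with large $n$ are long, and $\lambda_n>c_3$ for large $n$. So there is $n_\rho$ such that for $n\ge n_\rho$ and all $v$ as in Section 8 the estimate (9) holds and $t_n>t_{n-1}$. Moreover, choosing $N\in\mathbb N$ with $D,R\le N$ and $S_n+2D,\,T_n+2D\le Nn^2$, we see from (10) and $\psi(S_n)=o(S_n)$ that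
$$e_n=o(S_n).\tag{11}$$

## 10. Coded directions have exponent $\alpha$

**Lemma 5.** Fix $\rho>0$. Then $a(v,t_n)=\alpha_L\Sigma_n(1+o(1))$ as $n\to\infty$, uniformly in all $v$ with $d(\pi v,o)\le\rho$ and $v_+\in\Xi$. Consequently $a(v,t)/t\to\alpha$, and every $v\in T^1X$ with $v_+\in\Xi$ lies in $\mathcal L^+(\alpha)$.

*Proof.* For $n\ge n_\rho$ use (9) and (11). For the finitely many $n<n_\rho$ the left side of (9) is bounded by a constant depending on $\rho$, since $|t_n-t_{n-1}|\le\lambda_n+c_3$. Summing over $n$ gives the first claim, as $\Sigma_n\to\infty$.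

By (10), $\alpha_L\Sigma_n/\Lambda_n\to\alpha$ (a ratio of sums, with $\Lambda_n\to\infty$). By (8), $t_n/\Lambda_n\to1$. So $a(v,t_n)/t_n\to\alpha$. By (10) also $t_{n+1}/t_n\to1$, and $a(v,\cdot)$ is nondecreasing, so for $t_n\le t\le t_{n+1}$ the quotient $a(v,t)/t$ lies between $a(v,t_n)/t_{n+1}$ and $a(v,t_{n+1})/t_n$, and both tend to $\alpha$. Any $v$ with $v_+\in\Xi$ has $d(\pi v,o)\le\rho$ for some $\rho$; apply Lemma 1. $\square$

## 11. Small balls see few codes

The next statement says that the image of $\nu$ has local dimension at least $1$, in the sense suited to $T^1X$. Here $B(v,r)$ is the Sasaki ball in $T^1X$.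

**Proposition 6.** For all $\rho,\eta>0$ there is $C$ such that for $v$ with $d(\pi v,o)\le\rho$, $v_+\in\Xi$, and $0<r<1$, the set $\{\mathbf g'\in\Omega:\Pi(\mathbf g')=w_+\text{ for some }w\in B(v,r)\}$ is contained in a finite union $\mathcal C(v,r)$ of cylinders with $\nu(\mathcal C(v,r))\le Cr^{1-\eta}$.

*Proof.* Constants and $o(1)$ depend only on $\rho$. It suffices to treat small $r$; for other $r$ take $\mathcal C(v,r)=\Omega$ and $C$ large.

**Step 1: how long vectors of $B(v,r)$ travel with $v$.** Let $w\in B(v,r)$, and join $v$ to $w$ by a path of length $<r$ in $T^1X$. Let $t^*$ be the supremum of the $t\ge0$ such that $d(\gamma_v(s),\gamma_y(s))\le1$ for all $s\in[0,t]$ and all $y$ on the path ($t=0$ qualifies, as $r<1$). Suppose $t^*<\infty$. By compactness of the path some $y$ on it has $d(\gamma_v(t^*),\gamma_y(t^*))=1$, since otherwise the bound would persist a little longer. So the image of the path under $g^{t^*}$ has length at least $1$, and by (1)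
$$1\le r\max_y\|Dg^{t^*}_y\|\le rA_1(1+t^*)e^{\max_ya(y,t^*)}.\tag{12}$$

We bound $a(y,t^*)$. As $a(y,t^*)\le\kappa t^*$, (12) shows that $t^*$ is large if $r$ is small. By (8), $t_{n_\rho}(v)$ is bounded in terms of $\rho$. So for small $r$ we have $t^*\ge t_{n_\rho}(v)$, and there is $n\ge n_\rho$ with $t_n(v)\le t^*<t_{n+1}(v)$. On $[0,t^*]$ the geodesics $\gamma_y$ and $\gamma_v$ are within distance $1$ at equal times. Apply Lemma 2 with $R=1$ on the intervals $[t_{i-1},t_i]\cap[0,t^*]$, $n_\rho<i\le n+1$; by (8) their lengths are at most $\lambda_i+c_3\le Ni^2$ for some $N=N(\rho)\in\mathbb N$. On $[0,t_{n_\rho}]$ the integral of $k$ is bounded by a constant. With Lemma 5 and (10),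
$$a(y,t^*)\le a(v,t_{n+1})+\sum_{i_0\le i\le n+1}E_1(Ni^2)+\mathrm{const}=\alpha_L\Sigma_{n+1}(1+o(1))=\alpha_L\Sigma_n(1+o(1)).$$
Here we used $E_1(Ni^2)\le E_N(Ni^2)=o(S_i)$ and $S_{n+1}=o(\Sigma_n)$. Since $\log(1+t^*)=O(\log n)=o(\Sigma_n)$, the logarithm of (12) gives
$$\log\tfrac1r\le\alpha_L\Sigma_n(1+\epsilon_n),\tag{13}$$
where $\epsilon_n\ge0$, $\epsilon_n\to0$, depends only on $\rho$. Let $n(r)$ be the least $n\ge n_\rho$ satisfying (13). It depends only on $r$ and $\rho$, and $n(r)\to\infty$ as $r\to0$. Our $n$ satisfies $n\ge n(r)$, so $t^*\ge t_n(v)\ge t_{n(r)}(v)$. We have shown, also if $t^*=\infty$: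
$$d(\gamma_v(s),\gamma_w(s))\le1\quad\text{for }0\le s\le t_{n(r)}(v).\tag{14}$$

**Step 2: how many codes are possible.** Let $n=n(r)$, and let $\mathbf g'$ be a code of $w_+$, with $b_i',y_i',x_i'$ and times $t'_i=t_i(w)$, formed with $\rho+1$ in place of $\rho$ (note $d(\pi w,o)\le\rho+1$). For $i_0\le i\le n-1$, (8) gives, with $C'=\max(c_3(\rho),c_3(\rho+1))$,
$$t_i'\le\Lambda_{n-1}+C'(n+1)\le\Lambda_n-C'(n+1)\le t_n(v)$$
for large $n$, because $\lambda_n\ge n^2$. So (14) applies at the time $t'_i$.

Suppose $y'_{i-1}$ is given. The time $t_i'$ is within a constant of $d(o,x_i')$, and by (6) within a constant of $d(o,x'_{i-1})+\lambda_i$. The point $x_i'$ is within a constant of $\gamma_w(t_i')$, hence by (14) of $\gamma_v(t_i')$, hence of $\gamma_v(d(o,x'_{i-1})+\lambda_i)$. This last point is determined by $v$ and $y'_{i-1}$. A ball of given radius contains a bounded number of points of $\Gamma o$, so there are at most $M_\rho$ possibilities for $x_i'$, hence for $y_i'$ ($\Gamma$ acts freely), hence for $b_i'=y_{i-1}'^{-1}y_i'$. As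
$$g_i'=f_j^{-q}\,b_i'\,\hat\sigma_i^{-1}f_{j'}^{-q}\quad\text{for some }j,j'\in\{1,2\}$$
(without $\hat\sigma_i^{-1}$ if $T_i=0$), there are at most $4M_\rho$ possibilities for $g_i'$. Thus $(g'_{i_0},\dots,g'_{n-1})$ takes at most $(4M_\rho)^n$ values as $w$ and $\mathbf g'$ vary.

**Step 3: the measure.** Let $\mathcal C(v,r)$ be the union of the corresponding cylinders. By Lemma 4,
$$\nu(\mathcal C(v,r))\le(4M_\rho)^n\exp\Big(-\sum_{i=i_0}^{n-1}(\alpha_LS_i-\psi(S_i))\Big)=e^{-\alpha_L\Sigma_n(1-o(1))}\le r^{1-o(1)},$$
where we used $n=o(\Sigma_n)$, $S_n=o(\Sigma_{n-1})$ and $\psi(S_i)=o(S_i)$ for the equality, and (13) for the last inequality. For small $r$ the exponent is at least $1-\eta$. $\square$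

## 12. Prescribing both endpoints

A geodesic has a future and a past. We let both endpoints run through coded sets and add the flow direction.

**Connecting geodesics.** For $\xi'\ne\xi$ in $\partial X$ there is a geodesic from $\xi'$ to $\xi$, unique up to parametrization by Section 2. Fix $x_*\in X$ and let $v(\xi',\xi)$ be its unit tangent vector at the point nearest to $x_*$ (unique by convexity). We claim that *the map $v(\cdot,\cdot)$ is continuous.*

First, the endpoint maps $v\mapsto v_\pm$ are continuous: if $v_n\to v$, the ray from $x_*$ to $(v_n)_+$ stays within $d(\pi v_n,x_*)$ of $\gamma_{v_n}$, so any limit of these rays is asymptotic to $\gamma_v$; similarly for $v_-$.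

Now let $(\xi_n',\xi_n)\to(\xi',\xi)$ with $\xi'\ne\xi$. The geodesics from $\xi_n'$ to $\xi_n$ stay at bounded distance from $x_*$. Otherwise, along a subsequence, by (3) $(x|y)_{x_*}\to\infty$ uniformly for $x,y$ on the $n$-th geodesic, and $\xi_n',\xi_n$ would have the same limit. So every subsequence of $v(\xi_n',\xi_n)$ has a convergent subsequence. Each limit is tangent to the geodesic from $\xi'$ to $\xi$ by continuity of the endpoint maps, and it sits at the point nearest to $x_*$, as this property passes to limits. So each limit is $v(\xi',\xi)$.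

**The sets $\mathcal K$.** Let $\alpha^\pm\in[0,\alpha_L]$, with associated $\Omega^\pm,\nu^\pm,\Pi^\pm,\Xi^\pm$ from Sections 8 and 9. Let $g_\pm\in\Gamma$ with $g_+\Xi^+\cap g_-\Xi^-=\emptyset$, and let $s_0\in(0,1]$. Let
$$H(\mathbf g',\mathbf g,s)=g^sv\big(g_-\Pi^-(\mathbf g'),g_+\Pi^+(\mathbf g)\big),\quad(\mathbf g',\mathbf g,s)\in\Omega^-\times\Omega^+\times[0,s_0],$$
let $\mathcal K$ be the image of $H$, which is compact, and let $\mu$ be the image under $H$ of $\nu^-\times\nu^+\times\mathrm{Leb}$.

**Step 1: exponents.** For $v\in\mathcal K$, $g_+^{-1}v$ has forward endpoint in $\Xi^+$, and $-g_-^{-1}v$ has forward endpoint in $\Xi^-$. By Lemma 5, Lemma 1 and $\Gamma$-invariance, $\mathcal K\subset\mathcal L^-(\alpha^-)\cap\mathcal L^+(\alpha^+)$.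

**Step 2: measure of balls.** Let $v\in\mathcal K$, $0<r<1$. If $w=H(\mathbf g',\mathbf g,s)\in B(v,r)$, then $g_+^{-1}w\in B(g_+^{-1}v,r)$ has forward endpoint $\Pi^+(\mathbf g)$, and $-g_-^{-1}w\in B(-g_-^{-1}v,r)$ has forward endpoint $\Pi^-(\mathbf g')$. For fixed $(\mathbf g',\mathbf g)$ the admissible $s$ lie in a set of diameter at most $2r$, since $d(g^su,g^{s'}u)\ge d(\gamma_u(s),\gamma_u(s'))=|s-s'|$. Apply Proposition 6, for $\Omega^+$ and for $\Omega^-$, with $\rho$ so large that it applies to all $g_+^{-1}v$ and all $-g_-^{-1}v$, $v\in\mathcal K$; such $\rho$ exists by compactness. By Fubini, for every $\eta>0$,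
$$\mu(B(v,r))\le2r\,\nu^-\big(\mathcal C^-(-g_-^{-1}v,r)\big)\,\nu^+\big(\mathcal C^+(g_+^{-1}v,r)\big)\le C_\eta r^{3-2\eta}.$$

**Step 3: dimension.** Let $\eta>0$ with $2\eta<3$. Let $\mathcal K$ be covered by countably many sets $U_j$ of diameters $d_j<1/2$, each meeting $\mathcal K$. Then $U_j$ lies in a ball of any radius $r>d_j$ centered at a point of $U_j\cap\mathcal K$; letting $r\downarrow d_j$, we get $\mu(\mathcal K\cap U_j)\le C_\eta d_j^{3-2\eta}$. So
$$0<s_0=\mu(\mathcal K)\le C_\eta\sum_jd_j^{3-2\eta}.$$
Hence $\dim_{\rm H}\mathcal K\ge3-2\eta$ for all small $\eta>0$, and $\dim_{\rm H}\mathcal K=3$. The projection $T^1X\to T^1M$ is isometric on sufficiently small balls, and $\mathcal K$ is a finite union of pieces in such balls; one piece has dimension $3$. So the projection of $\mathcal K$ to $T^1M$ also has dimension $3$.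

## 13. Proof of Theorem A: separating two copies of $\Xi$

Take $\alpha^\pm=0$, $\Xi^\pm=\Xi$. It remains to find $g_\pm$. By (7), $\Xi$ is a compact set containing neither $f_1^-$ nor $f_2^-$. By north–south dynamics $f_1^l\Xi\to f_1^+$ and $f_2^l\Xi\to f_2^+$ uniformly as $l\to\infty$. As $f_1^+\ne f_2^+$, for large $l$ the elements $g_+=f_1^l$ and $g_-=f_2^l$ satisfy $g_+\Xi\cap g_-\Xi=\emptyset$. By Section 12, $\mathcal L(0)=\mathcal L^-(0)\cap\mathcal L^+(0)$ contains a compact set of Hausdorff dimension $3$. Since $\dim T^1M=3$, $\dim_{\rm H}\mathcal L(0)=3$. $\blacksquare$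

## 14. Proof of Theorem B: steering both ends into an open set

That $\alpha_L>0$ was shown in Section 7. Let $\alpha^\pm\in[0,\alpha_L]$, let $U\ne\emptyset$ be open, and let $v_0\in T^1X$ project into $U$. In Section 12 take $x_*=\pi v_0$, so that $v((v_0)_-,(v_0)_+)=v_0$. By continuity of $v(\cdot,\cdot)$ there are disjoint neighborhoods $N_\pm$ of $(v_0)_\pm$ and $s_0\in(0,1]$ such that $g^sv(\xi',\xi)$ projects into $U$ for $\xi'\in N_-$, $\xi\in N_+$, $s\in[0,s_0]$.

$\Gamma$ acts minimally on $\partial X$, so there are $h_\pm\in\Gamma$ with $h_\pm f_1^+\in N_\pm$. By (7), applied to both $\Xi^+$ and $\Xi^-$, $f_1^l\Xi^\pm\to f_1^+$ uniformly as $l\to\infty$. So $g_\pm=h_\pm f_1^l$ satisfies $g_\pm\Xi^\pm\subset N_\pm$ for large $l$. In particular $g_+\Xi^+\cap g_-\Xi^-=\emptyset$. The set $\mathcal K$ of Section 12 projects into $\mathcal L^-(\alpha^-)\cap\mathcal L^+(\alpha^+)\cap U$, and its image has dimension $3=\dim T^1M$. $\blacksquare$
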